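# Thread Sets and the Composition of Localizations on a Tensor Triangulated Category

## 1. Primes, idempotents and localizations

Throughout, $(\mathcal T,\otimes,\mathbb 1)$ is a rigid-compactly generated tensor triangulated category: it has all coproducts, it is generated by its compact objects, and the compact objects are exactly the rigid ones. Write $\mathcal T^c$ for its compact part and $X:=\mathrm{Spc}(\mathcal T^c)$ for the Balmer spectrum, whose points are the prime thick $\otimes$-ideals of $\mathcal T^c$. We always assume that $X$ is noetherian. We work in a bare triangulated category; no enhancement is used.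

**Definition (order on $X$).** For $x,y\in X$ write $x\le y$ if $x\supseteq y$ as primes. The closure of a point is $\overline{\{x\}}=\{y:y\ge x\}$, so a subset of $X$ is specialization closed if and only if it is up-closed for $\le$. Put
$$\hat V_x=\{y:y\ge x\},\qquad V_x=\{y:y>x\}.$$
Both sets are up-closed.

A strictly increasing sequence $x_1<x_2<\cdots$ gives a strictly decreasing sequence of closed sets $\overline{\{x_n\}}$. Since $X$ is noetherian, such a sequence is finite.

**Example 1.** Let $\mathcal T=D(\mathbb Z_{(p)})$. There are two Balmer primes: the perfect complexes $M$ with $\mathbb Q\otimes M=0$, a point we call $0$, and those with $\mathbb F_p\otimes M=0$, which is the zero ideal and which we call $p$. The first contains the second, so $0<p$: in this example $\le$ is inclusion of ring primes. The up-closed sets are $\varnothing,\{p\},X$. For $D(\mathbb Z_{(p)}\times\mathbb Z_{(p)})=D(\mathbb Z_{(p)})\times D(\mathbb Z_{(p)})$ the spectrum is two disjoint copies of this picture. We name its points $a<b$ and $c<d$; there are no other relations.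

**Definition (idempotents and support).** Since $X$ is noetherian, every up-closed $V$ is Thomason, and Balmer and Favi attach to it a triangle $e_V\to\mathbb 1\to f_V\to\Sigma e_V$ with $e_V\otimes f_V=0$. Thus $e_V\otimes(e_V\to\mathbb 1)$ is invertible. One has $e_V\otimes e_W\cong e_{V\cap W}$. For a point $x$ choose up-closed $Y,Z$ with $Y\smallsetminus Z=\{x\}$, for instance $Y=\hat V_x$ and $Z=V_x$. Then $g(x)=e_Y\otimes f_Z$, up to isomorphism independent of the choice. The support of $M\in\mathcal T$ is
$$\mathrm{Supp}(M)=\{x\in X: g(x)\otimes M\ne0\}.$$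

**Fact 1.** If $V$ is up-closed, then $\mathrm{Supp}(e_V\otimes M)=V\cap\mathrm{Supp}(M)$.

To see this, write $g(x)=e_Y\otimes f_Z$. If $x\in V$, then $(V\cap Y)\smallsetminus Z=\{x\}$, so $e_V\otimes g(x)=e_{V\cap Y}\otimes f_Z\cong g(x)$. If $x\notin V$, then $V\cap Y\subseteq Z$, so $e_V\otimes g(x)=e_{V\cap Y}\otimes e_Z\otimes f_Z=0$.

**Example 2.** In $D(\mathbb Z_{(p)})$ take $V=\{p\}$. The triangle is $e\to\mathbb Z_{(p)}\to\mathbb Q$ with $e=\Sigma^{-1}\mathbb Q/\mathbb Z_{(p)}$. So $g(p)=e$ (with $Y=\{p\}$, $Z=\varnothing$) and $g(0)=\mathbb Q$ (with $Y=X$, $Z=\{p\}$).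

**Definition (stratified).** $\mathcal T$ is stratified, in the sense of Barthel–Heard–Sanders (Stratification in tensor triangular geometry, Def. 4.4), if the Balmer–Favi support satisfies the local-to-global principle (each $M$ generates the same localizing $\otimes$-ideal as the objects $g(x)\otimes M$, $x\in X$) and minimality at every prime (the localizing $\otimes$-ideal generated by $g(x)$ is minimal among the nonzero ones). Equivalently, support induces a bijection between localizing $\otimes$-ideals of $\mathcal T$ and subsets of $X$.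

**Example 3.** $D(\mathbb Z_{(p)})$ is stratified. Here every localizing subcategory is a $\otimes$-ideal, because the unit generates. The triangle $e\otimes M\to M\to\mathbb Q\otimes M$ gives the local-to-global principle. A nonzero object of the localizing subcategory generated by $\mathbb Q$ is a sum of shifts of $\mathbb Q$, so it generates $\mathbb Q$. If $M\cong e\otimes M\ne0$, then $\mathbb F_p\otimes M\neq 0$ (otherwise $p$ is invertible on $M$ and $e\otimes M=0$). This object is the cone of $p$ on $M$ and is a sum of shifts of $\mathbb F_p$, so $M$ generates $\mathbb F_p$, hence all $\mathbb Z/p^n$, hence $e$.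

**Definition (localization at a subset).** Let $A\subseteq X$ and $E_A=\coprod_{x\in A}g(x)$. An object $M$ is $A$-acyclic if $E_A\otimes M=0$, that is, $\mathrm{Supp}(M)\cap A=\varnothing$. A map $f$ is an $A$-equivalence if its cone is $A$-acyclic, that is, $E_A\otimes f$ is invertible; so $A$-equivalences satisfy two-out-of-three. An object $N$ is $A$-local if $\mathrm{Hom}(M,N)=0$ for every $A$-acyclic $M$. The Bousfield localization $\eta_A:\mathrm{id}\to L_A$ is the exact functor with natural map such that each $M\to L_AM$ is an $A$-equivalence to an $A$-local object. Its existence is part of the setup.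

We use three standard consequences. Acyclic and local objects are closed under shifts and cones. An object that is both $A$-acyclic and $A$-local is zero, since its identity map is zero. And $L_Af$ is invertible if and only if $f$ is an $A$-equivalence: $L_AM=0$ if and only if $M$ is $A$-acyclic, because in the triangle on $M\to L_AM$ the cone is acyclic. Write $L_x=L_{\{x\}}$.

**Fact 2.** Let $A\subseteq B$. Then $A$-local objects are $B$-local and $B$-equivalences are $A$-equivalences. Hence $L_A\eta_B:L_A\to L_AL_B$ and $\eta_BL_A:L_A\to L_BL_A$ are invertible.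

Indeed, $B$-acyclic implies $A$-acyclic, which gives the first sentence. So $\eta_B$ is an $A$-equivalence and $L_A$ inverts it. And $L_AM$ is $B$-local, so the cone of $L_AM\to L_BL_AM$ is both $B$-acyclic and $B$-local, hence zero.

**Example 4.** In $D(\mathbb Z_{(p)})$: $L_\varnothing=0$, $L_X=\mathrm{id}$, and $L_0M=\mathbb Q\otimes M$. Finally $L_pM=R\mathrm{Hom}(e,M)$. To check the last one, note that the fibre of $M\to R\mathrm{Hom}(e,M)$ is $R\mathrm{Hom}(\mathbb Q,M)$, on which $p$ is invertible, so it is $\{p\}$-acyclic; and if $e\otimes N=0$, then $\mathrm{Hom}(N,R\mathrm{Hom}(e,M))=\mathrm{Hom}(N\otimes e,M)=0$. For instance $L_p\mathbb Z_{(p)}=\mathbb Z_p$.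

## 2. Iterated localizations, threads, and the problem

**Definition (iterated localization).** For a tuple $\mathbb A=(A_1,\dots,A_k)$ of subsets of $X$, whose entries we call letters, put $L_{\mathbb A}=L_{A_1}L_{A_2}\cdots L_{A_k}$. The rightmost letter is applied first.

**Definition (thread, thread set).** A thread of $\mathbb A$ is a sequence $a_1\le a_2\le\dots\le a_k$ with $a_i\in A_i$ (so $a_1\supseteq\dots\supseteq a_k$ as primes). A thread set for $\mathbb A$ is a chain $T\subseteq X$, that is, a totally ordered subset, that contains the entries of some thread of $\mathbb A$.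

**Example 5.** In $X=\{0<p\}$ the tuple $(\{0\},\{p\})$ has the thread $0\le p$, so its only thread set is $\{0,p\}$. The tuple $(\{p\},\{0\})$ has no thread. Correspondingly $L_0L_p\mathbb Z_{(p)}=\mathbb Q_p\ne0$, while $L_pL_0=0$ because $p$ is invertible on $\mathbb Q\otimes M$. A single letter $(A)$ has as thread sets the chains that meet $A$.

A thread has finitely many entries, so a chain is a thread set if and only if it contains a finite thread set. Let $\mathrm{Th}(\mathbb A)$ be the set of finite thread sets of $\mathbb A$; it determines all thread sets. A family $S$ of finite chains is called *up-closed* if $F\in S$ and $F\subseteq F'$, with $F'$ a finite chain, imply $F'\in S$. The family $\mathrm{Th}(\mathbb A)$ is up-closed. The auxiliary empty tuple has $L_{()}=\mathrm{id}$, and $\mathrm{Th}(())$ consists of all finite chains, including $\varnothing$. A nonempty tuple is one of length at least $1$; the problem is about these.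

**Problem.** Let $\mathcal T$ be stratified, with $X$ noetherian and of finite Krull dimension. Suppose that $\mathbb A$ and $\mathbb B$ have the same thread sets. Is there a canonical isomorphism $L_{\mathbb A}\cong L_{\mathbb B}$? That the answer is yes is the conjecture of Nicola Bellumat, "A conjecture on the composition of localizations on a stratified tensor triangulated category", arXiv:2303.01334 (2023).

Here are the simplest cases. If $A\subseteq B$, then $(A,B)$, $(B,A)$ and $(A)$ have the same thread sets: a thread of either pair contains a point of $A$, and conversely $a\in A$ gives the thread $a\le a$. Fact 2 says $L_AL_B\cong L_A\cong L_BL_A$.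

For $D(\mathbb Z_{(p)})$ everything can be done by hand. The rules $L_0L_0\cong L_0$, $L_pL_p\cong L_p$, $L_pL_0=0$, $L_X=\mathrm{id}$ and $L_\varnothing=0$ reduce each iterated localization to one of $0,\ L_0L_p,\ L_0,\ L_p,\ \mathrm{id}$. On the combinatorial side, a letter $\varnothing$, or a letter $\{p\}$ somewhere to the left of a letter $\{0\}$, leaves no thread. Otherwise the letters different from $X$ read $\{0\},\dots,\{0\},\{p\},\dots,\{p\}$, letters $X$ impose nothing new, and the minimal thread set is $\{0,p\}$, $\{0\}$ or $\{p\}$. If all letters are $X$, the minimal thread sets are $\{0\}$ and $\{p\}$. So thread sets separate exactly these five functors. In general no such list of functors is available, and we need maps that exist for formal reasons.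

## 3. Morphisms of tuples and structural maps

**Definition (morphism of tuples).** Let $\mathbb A,\mathbb B$ have lengths $k,l\ge0$. A morphism $\mathbb A\to\mathbb B$ is a weakly order-preserving map $\sigma:\{1,\dots,k\}\to\{1,\dots,l\}$ with $B_{\sigma(i)}\subseteq A_i$ for all $i$.

If a morphism exists, then $\mathrm{Th}(\mathbb B)\subseteq\mathrm{Th}(\mathbb A)$, because a thread $(b_s)$ of $\mathbb B$ yields the thread $(b_{\sigma(i)})_i$ of $\mathbb A$.

**Example 6.** Shrinking letters gives a morphism (with $\sigma=\mathrm{id}$), and so does inserting a letter. In $X=\{0<p\}$ there are two morphisms $(\{0\},X,\{p\})\to(\{0\},\{p\})$, since the middle index may go to either position.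

**Construction.** For natural transformations $\alpha:F\to F'$ and $\beta:G\to G'$, $\alpha*\beta:FG\to F'G'$ denotes horizontal composition. Let $\eta_{\mathbb A}=\eta_{A_1}*\dots*\eta_{A_k}:\mathrm{id}\to L_{\mathbb A}$. On $M$ it is the composite
$$M\to L_{A_k}M\to L_{A_{k-1}}L_{A_k}M\to\dots\to L_{\mathbb A}M$$
of localization units. Let $C\subseteq A_1\cap\dots\cap A_k$. Each unit is an $A_i$-equivalence, hence a $C$-equivalence, so the cone of $\eta_{\mathbb A,M}$ is $C$-acyclic. Since $L_CM$ is $C$-local, composition with $\eta_{\mathbb A,M}$ is a bijection $\mathrm{Hom}(L_{\mathbb A}M,L_CM)\to\mathrm{Hom}(M,L_CM)$. So there is a unique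
$$g_{C;\mathbb A}:L_{\mathbb A}\to L_C\qquad\text{with}\qquad g_{C;\mathbb A}\,\eta_{\mathbb A}=\eta_C .$$
Uniqueness makes it natural and compatible with suspension. For $k=0$ it is $\eta_C$, and $g_{C;(C)}=\mathrm{id}$.

For a morphism $\sigma:\mathbb A\to\mathbb B$ the preimages $\sigma^{-1}(s)$ are intervals, possibly empty, and $B_s\subseteq A_i$ for $i\in\sigma^{-1}(s)$. Put
$$f_\sigma=g_1*\dots*g_l,\qquad g_s=g_{B_s;(A_i)_{i\in\sigma^{-1}(s)}} .$$
By the interchange law, $f_\sigma\eta_{\mathbb A}=\eta_{\mathbb B}$.

**Lemma 3.** (a) $f_\tau f_\sigma=f_{\tau\sigma}$ for composable morphisms. (b) $f_\sigma$ depends only on $\mathbb A$ and $\mathbb B$, not on $\sigma$; we write $f_{\mathbb A\mathbb B}$.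

*Proof of (a).* Let $\sigma:\mathbb A\to\mathbb B$ and $\tau:\mathbb B\to\mathbb C$. By interchange we may treat each letter of $\mathbb C$ separately, so let $\mathbb C=(C)$. Then $g_{C;\mathbb B}f_\sigma\eta_{\mathbb A}=g_{C;\mathbb B}\eta_{\mathbb B}=\eta_C$, so $g_{C;\mathbb B}f_\sigma=g_{C;\mathbb A}$ by uniqueness.

*Proof of (b).* Let $\sigma,\sigma':\mathbb A\to\mathbb B$.

**Reduction to one differing index.** The pointwise minimum of $\sigma$ and $\sigma'$ is again a morphism, so we may compare each of them with it and assume $\sigma\le\sigma'$. Let $i$ be the largest index where they differ, and change the value $\sigma(i)$ to $\sigma'(i)$. The result is order-preserving: for $i'<i$ we have $\sigma(i')\le\sigma(i)<\sigma'(i)$, and for $i'>i$ we have $\sigma(i')=\sigma'(i')\ge\sigma'(i)$. It is a morphism. Repeating this leads from $\sigma$ to $\sigma'$, so we may assume that they differ only at $i$, with $\alpha:=\sigma(i)<\beta:=\sigma'(i)$.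

**Factorization.** Indices $<i$ go to positions $\le\alpha$, indices $>i$ go to positions $\ge\beta$, and positions strictly between $\alpha$ and $\beta$ have empty preimage under both maps. So both morphisms factor through the same morphism
$$\mathbb A\to(B_1,\dots,B_\alpha,A_i,B_\beta,\dots,B_l),$$
which sends $i$ to the letter $A_i$ and each $i'\neq i$ to the letter $B_{\sigma(i')}$. By (a) it remains to compare the two morphisms from this tuple to $\mathbb B$: the letters $B_s$ go to themselves, and $A:=A_i\supseteq B_\alpha\cup B_\beta$ goes to $\alpha$ or to $\beta$.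

**Comparison.** Away from the relevant block both maps are identities. On the block $L_{B_\alpha}L_AL_{B_\beta}\to L_{B_\alpha}L_{B_{\alpha+1}}\cdots L_{B_\beta}$ they are
$$g_{B_\alpha;(B_\alpha,A)}*\eta_{B_{\alpha+1}}*\cdots*\eta_{B_{\beta-1}}*\mathrm{id}\quad\text{and}\quad\mathrm{id}*\eta_{B_{\alpha+1}}*\cdots*\eta_{B_{\beta-1}}*g_{B_\beta;(A,B_\beta)} .$$
Now $g_{B_\alpha;(B_\alpha,A)}(\mathrm{id}*\eta_A)\eta_{B_\alpha}=\eta_{B_\alpha}$, so $g_{B_\alpha;(B_\alpha,A)}(\mathrm{id}*\eta_A)=\mathrm{id}$ by uniqueness, and likewise $g_{B_\beta;(A,B_\beta)}(\eta_A*\mathrm{id})=\mathrm{id}$. So after precomposition with $\mathrm{id}*\eta_A*\mathrm{id}:L_{B_\alpha}L_{B_\beta}\to L_{B_\alpha}L_AL_{B_\beta}$ both maps become $\mathrm{id}*\eta_{B_{\alpha+1}}*\cdots*\eta_{B_{\beta-1}}*\mathrm{id}$. The map we precomposed with is invertible by Fact 2, since $B_\alpha\subseteq A$. Hence the two maps agree. $\square$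

Thus tuples form a preorder ("there is a morphism $\mathbb A\to\mathbb B$"), and $\mathbb A\mapsto L_{\mathbb A}$ with the maps $f_{\mathbb A\mathbb B}$, called structural maps, is a functor on this preorder. Any two routes of structural maps between two tuples agree. Since $\eta_{\mathbb A}=f_{()\mathbb A}$, structural maps commute with the $\eta$'s; they also commute with suspension.

We can now state the results. They answer the problem affirmatively: it is the special case in which $\mathcal T$ is moreover stratified and $X$ has finite Krull dimension.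

**Theorem 4.** Let $\mathcal T$ be rigid-compactly generated with noetherian spectrum (and with the localizations $L_A$ existing), and let $\mathbb A,\mathbb B$ be nonempty tuples with the same thread sets. Then there is a natural isomorphism of exact functors $\theta_{\mathbb A\mathbb B}:L_{\mathbb A}\xrightarrow{\ \cong\ }L_{\mathbb B}$ with $\theta_{\mathbb A\mathbb B}\,\eta_{\mathbb A}=\eta_{\mathbb B}$. It is a finite composite of structural maps $f$ between nonempty tuples with these same thread sets, and inverses of such maps.

**Theorem 5 (canonicity).** Any two such composites $L_{\mathbb A}\to L_{\mathbb B}$ are equal. So there is exactly one family $(\theta_{\mathbb A\mathbb B})$, over all pairs of nonempty tuples with equal thread sets, with $\theta_{\mathbb B\mathbb C}\theta_{\mathbb A\mathbb B}=\theta_{\mathbb A\mathbb C}$ and with $\theta_{\mathbb A\mathbb B}=f_{\mathbb A\mathbb B}$ whenever a morphism $\mathbb A\to\mathbb B$ exists.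

## 4. Intersecting all letters with an up-closed set

The first goal is to show that a structural map between nonempty tuples with equal thread sets is invertible. We shall test it at one point $x$ at a time, and for this we must know what $L_x$ sees of $L_{\mathbb C}$. Only points $\ge x$ should matter. Write $\mathbb C\cap V=(C_1\cap V,\dots,C_k\cap V)$; there is a morphism $\mathbb C\to\mathbb C\cap V$.

**Lemma 6.** Let $V$ be up-closed. For every tuple $\mathbb C$ and object $M$, the cone of $f:L_{\mathbb C}M\to L_{\mathbb C\cap V}M$ has support disjoint from $V$.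

*Proof.* Induct on the length; length $0$ is trivial. Let $\mathbb C=(C,\mathbb C')$ and $N'=L_{\mathbb C'}M$. Then $f$ is the composite
$$L_CN'\xrightarrow{\ u\ }L_{C\cap V}N'\longrightarrow L_{C\cap V}L_{\mathbb C'\cap V}M .$$

**The second map is invertible.** By induction the cone of $N'\to L_{\mathbb C'\cap V}M$ has support missing $V\supseteq C\cap V$, so $L_{C\cap V}$ inverts this map. It remains to study the fibre $F$ of $u$.

**$F$ is $C$-local, and $\mathrm{Supp}F\cap C\cap V=\varnothing$.** Source and target of $u$ are $C$-local (Fact 2), hence so is $F$. Since $u\,\eta_C=\eta_{C\cap V}$ and both units are $(C\cap V)$-equivalences, so is $u$.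

**$F$ has no support on all of $V$.** By Fact 1, $\mathrm{Supp}(e_V\otimes F)=V\cap\mathrm{Supp}F$, which is disjoint from $C$. So $e_V\otimes F$ is $C$-acyclic, $\mathrm{Hom}(e_V\otimes F,F)=0$, and the map $e_V\otimes F\to F$ is zero. Tensoring it with $e_V$ gives an isomorphism that is zero. So $e_V\otimes F=0$, that is, $\mathrm{Supp}F\cap V=\varnothing$. $\square$

**Example 7.** Up-closedness matters. In $D(\mathbb Z_{(p)})$ take $\mathbb C=(\{p\})$ and $V=\{0\}$, which is not up-closed. Then $L_{\mathbb C\cap V}=L_\varnothing=0$, and the fibre of $L_p\mathbb Z_{(p)}\to0$ is $\mathbb Z_p$, whose support contains $0$. With $V=\{p\}$ and $\mathbb C=(X)$ the map is $M\to L_pM$, with cone $\Sigma R\mathrm{Hom}(\mathbb Q,M)$ supported in $\{0\}$, as the lemma says.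

**Lemma 7.** If $\mathbb C$ is nonempty and $x\notin C_1$, then $L_xf:L_xL_{\mathbb C}\to L_xL_{\mathbb C\cap V_x}$ is invertible.

*Proof.* Factor through $\mathbb C\to\mathbb C\cap\hat V_x\to\mathbb C\cap V_x$. By Lemma 6 with $V=\hat V_x\ni x$, the cone of the first structural map misses $x$, so $L_x$ inverts it. For the second, write $\mathbb C=(C_1,\mathbb C')$. Since $x\notin C_1$, we have $C_1\cap\hat V_x=C_1\cap V_x$. So the second structural map is $L_{C_1\cap V_x}$ applied to $L_{\mathbb C'\cap\hat V_x}\to L_{\mathbb C'\cap V_x}$. By Lemma 6 for $\mathbb C'\cap\hat V_x$ and $V_x$, the cone of the latter map misses $V_x\supseteq C_1\cap V_x$. So the second structural map is invertible. $\square$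

## 5. Structural maps with equal thread sets at both ends

Write $\mathbb A_{>j}=(A_{j+1},\dots,A_k)$.

**Proposition 8.** Let $\mathbb A\to\mathbb B$ be a morphism of nonempty tuples with $\mathrm{Th}(\mathbb A)=\mathrm{Th}(\mathbb B)$. Then $f_{\mathbb A\mathbb B}$ is an isomorphism.

The plan is this. Applying $L_x$ lets us delete the leading letters that contain $x$. Then the first letter does not contain $x$, and Lemma 7 moves everything strictly above $x$. Noetherianity makes this an induction.

*Proof.* For $x\in X$ let $Q(x)$ be the statement of the proposition restricted to tuples with all letters contained in $V_x$.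

**Step 1: reduction to a claim.** The purpose of this step is to set up the induction.

*Claim. Let $U\subseteq X$ and suppose that $Q(y)$ holds for all $y\in U$. Then the proposition holds for tuples with all letters contained in $U$.*

With $U=V_x$ the claim derives $Q(x)$ from $Q(y)$ for all $y>x$. There are no infinite strictly increasing sequences, so well-founded induction gives $Q(x)$ for all $x$. Taking $U=X$ in the claim then gives the proposition. From now on $\sigma:\mathbb A\to\mathbb B$ is a morphism as in the claim, of lengths $k,l\ge1$.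

**Step 2: testing at points.** The purpose is to replace $f=f_{\mathbb A\mathbb B}$ by $L_xf$. For any $M$, the objects $L_{\mathbb A}M$ and $L_{\mathbb B}M$ are $A_1$-local and $B_1$-local, hence $U$-local. So the cone $K$ of $f_M$ is $U$-local. If $L_xf$ is invertible for each $x\in U$, then $\mathrm{Supp}K\cap U=\varnothing$, so $K$ is also $U$-acyclic and $K=0$. So fix $x\in U$; we show that $L_xf$ is invertible.

**Step 3: deleting leading letters.** Let $j$ be maximal with $x\in A_1\cap\dots\cap A_j$, and $j'$ maximal with $x\in B_1\cap\dots\cap B_{j'}$. The structural maps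
$$L_xL_{\mathbb A_{>j}}\to L_xL_{\mathbb A},\qquad L_xL_{\mathbb B_{>j'}}\to L_xL_{\mathbb B}\tag{1}$$
are invertible: the first is the composite, for $i=j,j-1,\dots,1$, of the maps $L_xL_{\mathbb A_{>i}}\to L_xL_{A_i}L_{\mathbb A_{>i}}$, which are $L_x\eta_{A_i}$ evaluated at $L_{\mathbb A_{>i}}$ and are invertible by Fact 2, as $\{x\}\subseteq A_i$. The second is treated in the same way.

**Step 4: the case $\{x\}\in\mathrm{Th}(\mathbb A)=\mathrm{Th}(\mathbb B)$.** Then $x$ lies in every letter, so $j=k$ and $j'=l$. By (1), $L_x\eta_{\mathbb A}$ and $L_x\eta_{\mathbb B}=L_xf\circ L_x\eta_{\mathbb A}$ are invertible. So $L_xf$ is invertible.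

**Step 5: the case $\{x\}\notin\mathrm{Th}(\mathbb A)$, reduction to letters in $V_x$.** Now $j<k$, $j'<l$, $x\notin A_{j+1}$ and $x\notin B_{j'+1}$. If $\sigma(j+1)\le j'$, then $x\in B_{\sigma(j+1)}\subseteq A_{j+1}$, a contradiction. So $\sigma(i)>j'$ for all $i>j$, and $\sigma$ restricts to morphisms $\mathbb A_{>j}\to\mathbb B_{>j'}$ and $\mathbb A_{>j}\cap V_x\to\mathbb B_{>j'}\cap V_x$. By Lemma 3 the squares which these form with (1) and with the shrinking maps $L_{\mathbb C}\to L_{\mathbb C\cap V_x}$ commute. By (1), and by Lemma 7 applied to $\mathbb A_{>j}$ and $\mathbb B_{>j'}$, the map $L_xf$ is invertible if and only if $L_x$ of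
$$L_{\mathbb A_{>j}\cap V_x}\to L_{\mathbb B_{>j'}\cap V_x}$$
is. By $Q(x)$ this last map is itself invertible once we know that $\mathrm{Th}(\mathbb A_{>j}\cap V_x)=\mathrm{Th}(\mathbb B_{>j'}\cap V_x)$.

**Step 6: these thread sets agree.** A finite chain $T$ lies in one of the two families if and only if $T\cap V_x$ does, so only chains $T\subseteq V_x$ need be compared. Let such a $T$ contain a thread of $\mathbb A_{>j}$. Prefixing it with $x,\dots,x$ ($j$ times) shows $\{x\}\cup T\in\mathrm{Th}(\mathbb A)=\mathrm{Th}(\mathbb B)$. So $\{x\}\cup T$ contains a thread $y_1\le\dots\le y_l$ of $\mathbb B$. As $x\notin B_{j'+1}$, we have $y_{j'+1}\in T$, so $y_{j'+1}>x$, and all of $y_{j'+1},\dots,y_l$ lie in $T$. Thus $T$ contains a thread of $\mathbb B_{>j'}\cap V_x$. The converse is symmetric. $\square$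

Noetherianity has now been used in two ways: to have $e_V$ and $g(x)$ for all up-closed $V$ and all points $x$, and to exclude infinite strictly increasing sequences in Step 1. The rest is combinatorics of tuples, and uses neither more of noetherianity, nor minimality, nor finite Krull dimension.

## 6. Tuples with equal thread sets and no direct comparison

Given Proposition 8, the sensible next move is to join $\mathbb A$ and $\mathbb B$ by a morphism, or by a common source or a common target with the same thread sets. In $X=\{a<b\}\sqcup\{c<d\}$ the obvious versions stop working.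

**Example 8.** Let $\mathbb A=(\{a,c\},\{b\})$ and $\mathbb B=(\{a\},\{b,d\})$. Each has the single thread $a\le b$. There is no morphism $\mathbb A\to\mathbb B$, since no letter of $\mathbb B$ is contained in $A_2=\{b\}$. There is no morphism $\mathbb B\to\mathbb A$, since no letter of $\mathbb A$ is contained in $B_1=\{a\}$. The letterwise union $(\{a,c\},\{b,d\})$ maps to both, but it has the new thread $c\le d$. The points $c\in A_1$ and $d\in B_2$ are harmless where they stand, and they combine to something harmful. (Over $\mathbb Z_{(p)}\times\mathbb Z_{(p)}$ both $L_{\mathbb A}$ and $L_{\mathbb B}$ send $(M',M'')$ to $(\mathbb Q\otimes L_pM',0)$.)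

In Example 8 the letterwise intersection $(\{a\},\{b\})$ is a common target. But common targets can fail to exist.

**Example 9.** Let $\mathbb A=(\{a,c\},\{a,d\},\{b,d\})$ and $\mathbb B=(\{a,c\},\{b,c\},\{b,d\})$. The threads of $\mathbb A$ are $a\le a\le b$ and $c\le d\le d$; those of $\mathbb B$ are $a\le b\le b$ and $c\le c\le d$. So both have exactly the thread sets $\{a,b\}$ and $\{c,d\}$. Suppose $\sigma:\mathbb A\to\mathbb M$ and $\tau:\mathbb B\to\mathbb M$ are morphisms and $\mathbb M$ has the same thread sets. Since $\{a,b\}$ and $\{c,d\}$ both contain threads of $\mathbb M$, every letter of $\mathbb M$ meets both. So $M_{\sigma(2)}=\{a,d\}$ and $M_{\tau(2)}=\{b,c\}$. These are different letters. If $\sigma(2)<\tau(2)$, a thread of $\mathbb M$ inside $\{c,d\}$ would need $d\le c$. If $\sigma(2)>\tau(2)$, a thread inside $\{a,b\}$ would need $b\le a$. Either way we have a contradiction.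

So letters should be enlarged, but only as far as the thread sets permit, and one should be ready for a zigzag in place of a single step.

## 7. Largest letters along lattice paths

Fix nonempty $\mathbb A,\mathbb B$ of lengths $k,l$ with $\mathrm{Th}(\mathbb A)=\mathrm{Th}(\mathbb B)=:\mathcal S$. The family $\mathcal S$ may be empty; then statements about its minimal members are vacuous. For a point $x$ and a finite chain $F$ write $x\le F$ if $x\le y$ for all $y\in F$; then $\{x\}\cup F$ is a chain.

Read a thread of $\mathbb A$ from right to left. After the letters $A_k,\dots,A_{i+1}$ have been served, the points chosen so far form a member of $S_i:=\mathrm{Th}(\mathbb A_{>i})$. Similarly put $S'_j=\mathrm{Th}(\mathbb B_{>j})$. These families are up-closed and increase with the index, $S_0=S'_0=\mathcal S$, and $S_k$ and $S'_l$ consist of all finite chains. The letter $A_i$ moves us from state $S_i$ to state $S_{i-1}$: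
$$x\in A_i,\ F\in S_i,\ x\le F\ \Longrightarrow\ \{x\}\cup F\in S_{i-1},\tag{2}$$
and likewise for $\mathbb B$. The idea is to forget the letters, keep the states, run the states of both tuples at once, and use as new letters the *largest* sets that move one state to the next.

**Definition (largest letter).** For up-closed families $S\subseteq S'$ put
$$D(S,S')=\{x\in X:\ \{x\}\cup F\in S\ \text{ for all }F\in S'\text{ with }x\le F\}.$$
It grows when $S$ grows and when $S'$ shrinks. For example, $D(S,S)=X$; and if $S'$ consists of all finite chains, then $D(S,S')=\{x:\{x\}\in S\}$ (take $F=\varnothing$ for one inclusion and use up-closedness for the other). By (2), $A_i\subseteq D(S_{i-1},S_i)$.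

**Definition (path).** Write $[k]=\{1,\dots,k\}$, and order $[k]\times[l]$ componentwise. A path is a set $\pi=\{z_1<\dots<z_n\}\subset[k]\times[l]$ with $z_1=(1,1)$, $z_n=(k,l)$ and all differences $z_s-z_{s-1}$ in $\{(1,0),(0,1),(1,1)\}$. Let $\Pi$ be the poset of paths under inclusion. Put $S_{(i,j)}=S_i\cap S'_j$ and $S_{z_0}:=\mathcal S$, which is contained in every $S_z$. The tuple of a path is
$$\mathbb D(\pi)=(D_1,\dots,D_n),\qquad D_s=D_s(\pi)=D(S_{z_{s-1}},S_{z_s}).$$
We call $D_s$ the letter at $z_s$.

**Example 10.** Take $\mathbb A,\mathbb B$ of Example 8. There are three paths: the diagonal $\delta=\{(1,1),(2,2)\}$, $\pi_A=\{(1,1),(1,2),(2,2)\}$ and $\pi_B=\{(1,1),(2,1),(2,2)\}$. Here $\mathcal S=\{\{a,b\}\}$, $S_1=\{\{b\},\{a,b\}\}$ and $S'_1=\{\{b\},\{a,b\},\{d\},\{c,d\}\}$. So $S_{(1,1)}=S_{(1,2)}=S_1$, $S_{(2,1)}=S'_1$, and $S_{(2,2)}$ is everything. The letter at $(1,1)$ is $D(\mathcal S,S_1)=\{a,c,d\}$: the points $c,d$ qualify vacuously, and $b$ fails for $F=\{b\}$. The letter $D(S_1,S'_1)$ at $(2,1)$ on $\pi_B$ is $\{a,b\}$, since $c$ and $d$ fail for $F=\{d\}$.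 Altogether
$$\mathbb D(\pi_A)=(\{a,c,d\},X,\{b\}),\quad\mathbb D(\delta)=(\{a,c,d\},\{b\}),\quad\mathbb D(\pi_B)=(\{a,c,d\},\{a,b\},\{b,d\}).$$
All three have $\{a,b\}$ as their only thread set, and there are morphisms $\mathbb A\leftarrow\mathbb D(\pi_A)\to\mathbb D(\delta)\leftarrow\mathbb D(\pi_B)\to\mathbb B$ (position maps $1,2,3\mapsto1,1,2$, then $1,2,2$, then $1,2,2$, then $1,1,2$). We now prove that this always happens.

**Lemma 9.** (a) $\mathrm{Th}(\mathbb D(\pi))\subseteq\mathcal S$ for each $\pi\in\Pi$. (b) If $\pi\subseteq\pi'$, there is a morphism $\mathbb D(\pi')\to\mathbb D(\pi)$.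

*Proof.* (a) Let $x_1\le\dots\le x_n$ be a thread of $\mathbb D(\pi)$. Start from $\varnothing\in S_{z_n}$ and apply the definition of the letters from right to left: $\{x_n\}\in S_{z_{n-1}}$, then $\{x_{n-1},x_n\}\in S_{z_{n-2}}$, and finally $\{x_1,\dots,x_n\}\in S_{z_0}=\mathcal S$. Since $\mathcal S$ is up-closed, this proves (a).

(b) Let $z_t$ be the points of $\pi$ and $z'_s$ those of $\pi'$. Send $s$ to $t=\min\{t:z'_s\le z_t\}$. This is order-preserving. We check $D_t(\pi)=D(S_{z_{t-1}},S_{z_t})\subseteq D(S_{z'_{s-1}},S_{z'_s})=D_s(\pi')$. From $z'_s\le z_t$ we get $S_{z'_s}\subseteq S_{z_t}$. If $t=1$, then $S_{z_0}=\mathcal S\subseteq S_{z'_{s-1}}$. If $t>1$, then $z_{t-1}\in\pi'$ and $z'_s\not\le z_{t-1}$, so $z_{t-1}<z'_s$ as $\pi'$ is a chain, so $z_{t-1}\le z'_{s-1}$ and $S_{z_{t-1}}\subseteq S_{z'_{s-1}}$. The monotonicity of $D$ gives the inclusion. $\square$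

By Lemma 9(a) there are never new thread sets. The danger is on the other side: simultaneous states might make the letters too small. To exclude this we exhibit threads. Let $\mathcal S_{\min}$ be the set of minimal members of $\mathcal S$; every member of $\mathcal S$, being finite, contains a minimal one. Let $T=\{t_1<\dots<t_r\}\in\mathcal S_{\min}$; here $r\ge1$, since the tuples are nonempty. A thread of $\mathbb A$ in $T$ has the form $t_{m_1}\le\dots\le t_{m_k}$. By minimality it uses all elements of $T$, so
$$m_1=1,\qquad m_k=r.\tag{3}$$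
Let $t_{m'_1}\le\dots\le t_{m'_l}$ be a thread of $\mathbb B$ in $T$; it satisfies the analogue of (3).

**Proposition 10.** For every $\pi\in\Pi$, every $T\in\mathcal S_{\min}$ and all such threads $m,m'$, we have $t_{e(z_s)}\in D_s(\pi)$ for all $s$, where $e(i,j)=\min(m_i,m'_j)$. Consequently $\mathrm{Th}(\mathbb D(\pi))=\mathcal S$.

*Proof.* Let $z_s=(i,j)$, $e=e(i,j)$, $x=t_e$, and let $F\in S_i\cap S'_j$ with $x\le F$.

**Step 1: what has to be shown.** It suffices to prove
$$(\alpha)\ \ \{x\}\cup F\in S_{i-1},\qquad(\beta)\ \ \{x\}\cup F\in S'_{j-1}.$$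
Indeed, if $s\ge2$, then $z_{s-1}$ is $(i-1,j)$, $(i,j-1)$ or $(i-1,j-1)$, and since also $\{x\}\cup F\in S_i\cap S'_j$ by up-closedness, we get $\{x\}\cup F\in S_{z_{s-1}}$. If $s=1$, then $i=1$, and $(\alpha)$ says $\{x\}\cup F\in S_0=\mathcal S=S_{z_0}$. By the symmetry between $\mathbb A$ and $\mathbb B$ we only prove $(\alpha)$.

**Step 2: the case $e=m_i$.** Then $x=t_{m_i}\in A_i$ and $(\alpha)$ is (2).

**Step 3: the case $e=m'_j<m_i$.** The point $x$ is supplied by $\mathbb B$, and we must transfer information to $\mathbb A$. Put $q=e$ and $G=\{t_1,\dots,t_q\}\cup F$, a chain because $t_q\le F$. It contains the thread $t_{m'_1}\le\dots\le t_{m'_j}=t_q$ of $(B_1,\dots,B_j)$, followed by a thread of $\mathbb B_{>j}$ in $F$. So $G\in\mathrm{Th}(\mathbb B)=\mathrm{Th}(\mathbb A)$. Let $y_1\le\dots\le y_k$ be a thread of $\mathbb A$ in $G$.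

If $y_i\ge t_q$, then $y_i,\dots,y_k\in\{t_q\}\cup F$, because the other elements of $G$ are $<t_q$. This is a thread of $\mathbb A_{>i-1}$, so $\{x\}\cup F\in S_{i-1}$.

Otherwise $y_i<t_q$. All elements of $\{t_q\}\cup F$ are $\ge t_q$, so $y_1,\dots,y_i\in\{t_1,\dots,t_{q-1}\}$. Since $m_i>q$, all of $m_{i+1},\dots,m_k$ are $>q$. Hence $y_1\le\dots\le y_i\le t_{m_{i+1}}\le\dots\le t_{m_k}$ is a thread of $\mathbb A$ inside $T\smallsetminus\{t_q\}$. This contradicts the minimality of $T$.

**Step 4: conclusion.** The function $e$ is weakly increasing along $\pi$, so $(t_{e(z_s)})_s$ is a thread of $\mathbb D(\pi)$ in $T$. So every minimal $T$, and hence every member of $\mathcal S$, lies in $\mathrm{Th}(\mathbb D(\pi))$. The other inclusion is Lemma 9(a). $\square$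

**Lemma 11 (end paths).** Let $\pi_A=\{(1,1),\dots,(1,l),(2,l),\dots,(k,l)\}$ and $\pi_B=\{(1,1),\dots,(k,1),(k,2),\dots,(k,l)\}$. There is a morphism $\mathbb D(\pi_A)\to\mathbb A$ sending the letter at $(i,j)$ to position $i$, and a morphism $\mathbb D(\pi_B)\to\mathbb B$ sending the letter at $(i,j)$ to position $j$.

*Proof.* If $x\in A_1$, $F\in S_1$ and $x\le F$, then $\{x\}\cup F\in\mathcal S$ by (2), and $\mathcal S$ is contained in every $S_z$. So $A_1$ lies in each letter at a point $(1,j)$. For $i\ge2$ the letter at $(i,l)$ is $D(S_{i-1},S_i)\supseteq A_i$, because $S'_l$ consists of all finite chains. The second assertion is symmetric, since $S_{z_0}=\mathcal S=S'_0$. $\square$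

Draw the first coordinate horizontally and the second vertically. A path without diagonal steps is maximal; every path lies in a maximal one, since at each diagonal step we may fill in a corner. A *flip* replaces an up-then-right corner $(i-1,j)$ of a maximal path, preceded by $(i-1,j-1)$ and followed by $(i,j)$, by $(i,j-1)$, or conversely. Two maximal paths related by a flip both contain the path obtained by deleting the corner. Flipping an up-right corner lowers the area below the path by one.

**Lemma 12.** Any two elements of $\Pi$ are joined by a zigzag of inclusions. The same holds for the poset of paths between any two comparable grid points.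

*Proof.* Every path is contained in a maximal one. As long as a maximal path has an up-right corner, flip it; the area drops, so this stops. The only maximal path without an up-right corner goes first right and then up. In $\Pi$ it is $\pi_B$. So every path is joined to it. The argument does not depend on the end points. $\square$

*Proof of Theorem 4.* By Lemma 12 choose a zigzag in $\Pi$ from $\pi_A$ to $\pi_B$. Lemma 9(b) turns it into a zigzag of morphisms from $\mathbb D(\pi_A)$ to $\mathbb D(\pi_B)$, and Lemma 11 extends it to a zigzag from $\mathbb A$ to $\mathbb B$. All tuples in it are nonempty, and by Proposition 10 all have finite thread sets $\mathcal S$. So all structural maps in it are isomorphisms by Proposition 8. They commute with the $\eta$'s and with suspension. Compose them and their inverses. $\square$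

## 8. Independence of the zigzag

It remains to prove Theorem 5. Let $\mathcal W$ be the preorder of nonempty tuples with finite thread sets $\mathcal S$. By Proposition 8 all structural maps in $\mathcal W$ are invertible. We use two remarks many times.

*Membership.* Let $\mathbb E\to\mathbb M$ be a morphism with $\mathbb E\in\mathcal W$ and $\mathbb M$ nonempty, and suppose each $T\in\mathcal S_{\min}$ contains a thread of $\mathbb M$. Then $\mathbb M\in\mathcal W$: thread sets shrink along morphisms, and every member of $\mathcal S$ contains a minimal one.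

*Compatibility.* Let $\mathbb E_0,\dots,\mathbb E_n$ be a zigzag of morphisms in $\mathcal W$, each $\mathbb E_a$ having a morphism to one and the same $\mathbb M\in\mathcal W$. If $\zeta:L_{\mathbb E_0}\to L_{\mathbb E_n}$ is the composite of the structural maps and inverses along the zigzag, then
$$f_{\mathbb E_n\mathbb M}\,\zeta=f_{\mathbb E_0\mathbb M}.\tag{4}$$
For one morphism $\mathbb E_0\to\mathbb E_1$ this is functoriality; for $\mathbb E_0\leftarrow\mathbb E_1$ it is functoriality after inverting; in general, iterate. The strategy is thus to find common targets $\mathbb M$. Example 9 shows that they do not exist for free. Proposition 10 will supply them.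

### 8.1. Loops of paths

Fix $\mathbb A,\mathbb B\in\mathcal W$ and form $\Pi$ and $\mathbb D(\pi)$ as before.

**Lemma 13.** All zigzags in $\Pi$ from $\pi$ to $\pi'$ induce the same isomorphism $c_{\pi\pi'}:L_{\mathbb D(\pi)}\to L_{\mathbb D(\pi')}$.

*Proof.* It suffices to show that loops induce the identity. For paths $\mu,\mu'\supseteq\pi$, the transport from $\mu$ to $\mu'$ through $\pi$ is $f_{\mathbb D(\mu')\mathbb D(\pi)}^{-1}f_{\mathbb D(\mu)\mathbb D(\pi)}$. If $\pi\subseteq\lambda\subseteq\mu\cap\mu'$, functoriality shows that it equals the transport through $\lambda$. Transports through a fixed $\pi$ compose.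

**Step 1: reduction to maximal paths.** Choose for each $\pi$ a maximal $\mu(\pi)\supseteq\pi$, and let $v_\pi=f_{\mathbb D(\mu(\pi))\mathbb D(\pi)}$. If $\pi_1\subseteq\pi_2$, then
$$v_{\pi_2}^{-1}\,f_{\mathbb D(\pi_2)\mathbb D(\pi_1)}^{-1}\,v_{\pi_1}=f_{\mathbb D(\mu(\pi_2))\mathbb D(\pi_1)}^{-1}\,f_{\mathbb D(\mu(\pi_1))\mathbb D(\pi_1)},$$
which is the transport from $\mu(\pi_1)$ to $\mu(\pi_2)$ through $\pi_1$. So, up to conjugation by some $v_\pi$, a loop in $\Pi$ induces a composite of transports between maximal paths, each through a common subpath.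

**Step 2: reduction to flips.** The maximal paths containing $\pi$ arise by choosing one of the two corners at each diagonal of $\pi$. So two of them are joined by flips at diagonals of $\pi$, and all intermediate paths contain $\pi$. The transport through $\pi$ is the composite of the transports through $\pi$ along these flips. Each of these equals the transport through the path obtained by deleting the corner, which contains $\pi$. We call the latter a flip transport. Hence we only need loops $\mu_0,\mu_1,\dots,\mu_n=\mu_0$ of flips. The base point is immaterial, since changing it conjugates the induced map.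

**Step 3: contracting a loop of flips.** Induct on $n$, and for fixed $n$ on the total area of $\mu_0,\dots,\mu_{n-1}$. The case $n=0$ is trivial. Let $\mu_a$ have maximal area. A flip changes the area by exactly one, so $\mu_{a-1}$ and $\mu_{a+1}$ (cyclic indices) arise from $\mu_a$ by flipping up-right corners $P_-$ and $P_+$. If $P_-=P_+$, the two flip transports at $\mu_a$ are mutually inverse; cancel them, which shortens the loop. If $P_-\ne P_+$, then the pairs of steps (up into the corner, right out of the corner) at $P_-$ and $P_+$ are disjoint, since an up step is not a right step and each step determines its corner. So $\lambda=\mu_a\smallsetminus\{P_-,P_+\}$ is a path, and flipping both corners gives a maximal path $\nu\supseteq\lambda$, related by flips to $\mu_{a-1}$ and to $\mu_{a+1}$. All of $\mu_a,\mu_{a\pm1},\nu$ contain $\lambda$, so the flip transports among them are transports through $\lambda$. Hence replacing $\mu_a$ by $\nu$ does not change the induced map, and it lowers the total area. $\square$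

So $c_{\pi'\pi''}c_{\pi\pi'}=c_{\pi\pi''}$, and $c_{\pi\pi'}=f_{\mathbb D(\pi)\mathbb D(\pi')}$ if $\pi'\subseteq\pi$. Define
$$\theta_{\mathbb A\mathbb B}=f_{\mathbb D(\pi_B)\mathbb B}\;c_{\pi_A\pi_B}\;f_{\mathbb D(\pi_A)\mathbb A}^{-1}\qquad(\mathbb A,\mathbb B\in\mathcal W).\tag{5}$$

### 8.2. The diagonal value

**Lemma 14.** $\theta_{\mathbb A\mathbb A}=\mathrm{id}$.

*Proof.* Take $\mathbb B=\mathbb A$. For each $T=\{t_1<\dots<t_r\}\in\mathcal S_{\min}$ choose a thread $m$ of $\mathbb A$ in $T$, and take $m'=m$. We suppress the dependence of $t,r,m$ on $T$, and write $\{t_{m_i}\}_T$ for the set of these points as $T$ runs through $\mathcal S_{\min}$. Put $M_i=\{t_{m_i}\}_T\subseteq A_i$ and $\mathbb M=(M_1,\dots,M_k)$. There is a morphism $\mathbb A\to\mathbb M$, and each $T$ contains the thread $(t_{m_i})_i$ of $\mathbb M$, so $\mathbb M\in\mathcal W$ by membership.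

Since $\min(m_i,m_j)=m_{\min(i,j)}$, Proposition 10 says that $M_{\min(i,j)}$ is contained in the letter of $\mathbb D(\pi)$ at $(i,j)$, for every $\pi\in\Pi$. So $(i,j)\mapsto\min(i,j)$ is a morphism $\mathbb D(\pi)\to\mathbb M$. The zigzag that defines $\theta_{\mathbb A\mathbb A}$ therefore lies over $\mathbb M$, and (4) gives $f_{\mathbb A\mathbb M}\theta_{\mathbb A\mathbb A}=f_{\mathbb A\mathbb M}$. As $f_{\mathbb A\mathbb M}$ is invertible, $\theta_{\mathbb A\mathbb A}=\mathrm{id}$. $\square$

### 8.3. Compatibility with a morphism in the second variable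

**Proposition 15.** If $\mathbb B\to\mathbb B'$ is a morphism in $\mathcal W$, then $\theta_{\mathbb A\mathbb B'}=f_{\mathbb B\mathbb B'}\,\theta_{\mathbb A\mathbb B}$ for all $\mathbb A\in\mathcal W$.

*Proof.* Let $\sigma:[l]\to[l']$ be the morphism. Primes denote the objects for the pair $(\mathbb A,\mathbb B')$: $\Pi',\mathbb D',c',\pi'_A,\pi'_{B'}$. We must compare the grid $[k]\times[l]$ with the grid $[k]\times[l']$. The map $(i,j)\mapsto(i,\sigma(j))$ relates them, but it can skip rows and repeat rows, so the image of a path need not be a path.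

**Step 1: tuples of minimal points on the second grid.** The purpose is to build common targets. For each $T\in\mathcal S_{\min}$ choose a thread $m$ of $\mathbb A$ and a thread $m'$ of $\mathbb B'$ in $T$. Then $j\mapsto m'_{\sigma(j)}$ describes a thread of $\mathbb B$ in $T$, since $B'_{\sigma(j)}\subseteq B_j$. For $z=(i,j')\in[k]\times[l']$ put $M_z=\{t_{\min(m_i,m'_{j'})}\}_T$. For a weakly increasing sequence $\rho$ of points let $\mathbb M(\rho)=(M_z)_{z\in\rho}$. For $\pi\in\Pi$ let $\sigma\pi$ be the sequence $((i,\sigma(j)))_{(i,j)\in\pi}$. Proposition 10, applied to $(\mathbb A,\mathbb B')$ with the threads $m,m'$ and to $(\mathbb A,\mathbb B)$ with the threads $m,\,m'\circ\sigma$, gives morphisms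
$$\mathbb D'(\rho)\to\mathbb M(\rho)\quad(\rho\in\Pi'),\qquad\mathbb D(\pi)\to\mathbb M(\sigma\pi)\quad(\pi\in\Pi),$$
with the identity on positions. Each $T$ contains the thread $(t_{\min(m_i,m'_{j'})})$ of each of these tuples $\mathbb M$, so they lie in $\mathcal W$ by membership.

**Step 2: comparison maps.** Write $\pi\triangleright\rho$ if $\rho\in\Pi'$ contains all points of $\sigma\pi$. Then there are morphisms $\mathbb D(\pi)\to\mathbb M(\sigma\pi)\to\mathbb M(\rho)\leftarrow\mathbb D'(\rho)$, where the middle one sends each point to its position in $\rho$. Put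
$$\Lambda_{\pi,\rho}=f_{\mathbb D'(\rho)\mathbb M(\rho)}^{-1}\,f_{\mathbb D(\pi)\mathbb M(\rho)}:L_{\mathbb D(\pi)}\to L_{\mathbb D'(\rho)} .$$
We need three properties.

(a) *If $\pi\triangleright\rho_1\subseteq\rho$, then $\Lambda_{\pi,\rho_1}=f_{\mathbb D'(\rho)\mathbb D'(\rho_1)}\Lambda_{\pi,\rho}$.* There are morphisms $\mathbb D'(\rho_1)\to\mathbb M(\rho_1)\to\mathbb M(\rho)$. After composition with the invertible map $f_{\mathbb D'(\rho_1)\mathbb M(\rho)}$, the left side becomes $f_{\mathbb M(\rho_1)\mathbb M(\rho)}f_{\mathbb D(\pi)\mathbb M(\rho_1)}=f_{\mathbb D(\pi)\mathbb M(\rho)}$, and the right side becomes $f_{\mathbb D'(\rho)\mathbb M(\rho)}\Lambda_{\pi,\rho}=f_{\mathbb D(\pi)\mathbb M(\rho)}$.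

(b) *If $\pi_1\subseteq\pi\triangleright\rho$, then $\pi_1\triangleright\rho$ and $\Lambda_{\pi,\rho}=\Lambda_{\pi_1,\rho}\,f_{\mathbb D(\pi)\mathbb D(\pi_1)}$.* This follows from $f_{\mathbb D(\pi_1)\mathbb M(\rho)}f_{\mathbb D(\pi)\mathbb D(\pi_1)}=f_{\mathbb D(\pi)\mathbb M(\rho)}$.

(c) *If $\pi\triangleright\rho$ and $\pi\triangleright\rho'$, then $\Lambda_{\pi,\rho'}=c'_{\rho\rho'}\Lambda_{\pi,\rho}$; and for each $\pi$ some $\rho$ with $\pi\triangleright\rho$ exists.* A path in $\Pi'$ containing $\sigma\pi$ is the union of paths between consecutive points of the chain $\{(1,1)\}\cup\sigma\pi\cup\{(k,l')\}$. So $\{\rho:\pi\triangleright\rho\}$ is the product of the corresponding path posets. Each factor is nonempty and is connected by Lemma 12, so the product is too (change one factor at a time). Now apply (a) along a zigzag in it.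

**Step 3: moving $\pi$ and $\rho$ together.** For all $\pi\triangleright\rho$ and $\pi'\triangleright\rho'$,
$$\Lambda_{\pi',\rho'}\,c_{\pi\pi'}=c'_{\rho\rho'}\,\Lambda_{\pi,\rho}.\tag{6}$$
Since $\Pi$ is connected and every path in a zigzag admits some $\rho$, we may assume that $\pi,\pi'$ are comparable. Inverting if necessary, let $\pi'\subseteq\pi$, so $c_{\pi\pi'}=f_{\mathbb D(\pi)\mathbb D(\pi')}$. Choose $\rho_0$ with $\pi\triangleright\rho_0$; then $\pi'\triangleright\rho_0$. By (c), (b), (c) in turn,
$$\Lambda_{\pi',\rho'}c_{\pi\pi'}=c'_{\rho_0\rho'}\Lambda_{\pi',\rho_0}c_{\pi\pi'}=c'_{\rho_0\rho'}\Lambda_{\pi,\rho_0}=c'_{\rho\rho'}\Lambda_{\pi,\rho}.$$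

**Step 4: the end at $\mathbb A$.** Here we relate $\pi_A$ to $\pi'_A$. The thread $j\mapsto m'_{\sigma(j)}$ of $\mathbb B$ uses all of $T$, so $m'_{\sigma(l)}=r$. Hence $m'_{j'}=r$ for $j'\ge\sigma(l)$, and
$$M_{(i,j')}=M^A_i:=\{t_{m_i}\}_T\subseteq A_i\quad(j'\ge\sigma(l)),\qquad M_{(1,j')}=\{t_1\}_T=M^A_1\quad(\text{all }j'),$$
the second because $m_1=1$. Let $\rho_A\in\Pi'$ be the path $(1,1)\to(1,\sigma(l))\to(k,\sigma(l))\to(k,l')$ along straight segments. The points of $\sigma\pi_A$ are the $(1,\sigma(j))$ and the $(i,\sigma(l))$, so $\pi_A\triangleright\rho_A$. Consider the paths in $\Pi'$ that pass through $(1,\sigma(l))$ and are contained in $\{i=1\}\cup\{j'\ge\sigma(l)\}$. Such a path is the straight vertical segment followed by an arbitrary path from $(1,\sigma(l))$ to $(k,l')$. So they form a connected poset by Lemma 12, and they include $\rho_A$ and $\pi'_A$. For each such $\rho$, $(i,j')\mapsto i$ is a morphism $\mathbb M(\rho)\to\mathbb M^A:=(M^A_1,\dots,M^A_k)$. Also $\mathbb A\to\mathbb M^A$, and $\mathbb M^A\in\mathcal W$ by membership. We claim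
$$f_{\mathbb D'(\pi'_A)\mathbb A}\;c'_{\rho_A\pi'_A}\;\Lambda_{\pi_A,\rho_A}=f_{\mathbb D(\pi_A)\mathbb A}.\tag{7}$$
Apply the invertible map $f_{\mathbb A\mathbb M^A}$. By Lemma 13 we may compute $c'_{\rho_A\pi'_A}$ along a zigzag in the connected poset just described; all its tuples $\mathbb D'(\rho)$ map to $\mathbb M^A$. By (4) the left side becomes
$$f_{\mathbb D'(\pi'_A)\mathbb M^A}\,c'_{\rho_A\pi'_A}\Lambda_{\pi_A,\rho_A}=f_{\mathbb D'(\rho_A)\mathbb M^A}\Lambda_{\pi_A,\rho_A}=f_{\mathbb M(\rho_A)\mathbb M^A}f_{\mathbb D(\pi_A)\mathbb M(\rho_A)}=f_{\mathbb D(\pi_A)\mathbb M^A},$$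
and the right side becomes $f_{\mathbb A\mathbb M^A}f_{\mathbb D(\pi_A)\mathbb A}=f_{\mathbb D(\pi_A)\mathbb M^A}$ as well.

**Step 5: the end at $\mathbb B$ and $\mathbb B'$.** Here we relate $\pi_B$ to $\pi'_{B'}$. The same thread of $\mathbb B$ gives $m'_{\sigma(1)}=1$, so $m'_{j'}=1$ and $M_{(i,j')}=\{t_1\}_T$ for $j'\le\sigma(1)$. Since $m_k=r$, we have $M_{(k,j')}=M'_{j'}:=\{t_{m'_{j'}}\}_T\subseteq B'_{j'}$ for all $j'$, and $M'_{j'}=\{t_1\}_T$ for $j'\le\sigma(1)$. Let $\rho_B\in\Pi'$ be the path $(1,1)\to(1,\sigma(1))\to(k,\sigma(1))\to(k,l')$ along straight segments. The points of $\sigma\pi_B$ are the $(i,\sigma(1))$ and the $(k,\sigma(j))$, so $\pi_B\triangleright\rho_B$. The paths in $\Pi'$ that pass through $(k,\sigma(1))$ and are contained in $\{j'\le\sigma(1)\}\cup\{i=k\}$ are an arbitrary path from $(1,1)$ to $(k,\sigma(1))$ followed by the vertical segment. They form a connected poset and include $\rho_B$ and $\pi'_{B'}$. For each such $\rho$, $(i,j')\mapsto j'$ is a morphism $\mathbb M(\rho)\to\mathbb M^{B'}:=(M'_1,\dots,M'_{l'})$. There are morphisms $\mathbb B\to\mathbb B'\to\mathbb M^{B'}$,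 and $\mathbb M^{B'}\in\mathcal W$ by membership. We claim
$$f_{\mathbb D'(\pi'_{B'})\mathbb B'}\;c'_{\rho_B\pi'_{B'}}\;\Lambda_{\pi_B,\rho_B}=f_{\mathbb B\mathbb B'}\,f_{\mathbb D(\pi_B)\mathbb B}.\tag{8}$$
Apply the invertible map $f_{\mathbb B'\mathbb M^{B'}}$. Computing $c'_{\rho_B\pi'_{B'}}$ in the connected poset just described and using (4), the left side becomes
$$f_{\mathbb D'(\rho_B)\mathbb M^{B'}}\Lambda_{\pi_B,\rho_B}=f_{\mathbb M(\rho_B)\mathbb M^{B'}}f_{\mathbb D(\pi_B)\mathbb M(\rho_B)}=f_{\mathbb D(\pi_B)\mathbb M^{B'}},$$
and the right side becomes $f_{\mathbb D(\pi_B)\mathbb M^{B'}}$ by functoriality.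

**Step 6: assembly.** By (5) for $(\mathbb A,\mathbb B')$ and by (7), then by (6) for $\pi_A\triangleright\rho_A$ and $\pi_B\triangleright\rho_B$, and then by (8),
$$\begin{aligned}\theta_{\mathbb A\mathbb B'}&=f_{\mathbb D'(\pi'_{B'})\mathbb B'}\;c'_{\pi'_A\pi'_{B'}}\;f_{\mathbb D'(\pi'_A)\mathbb A}^{-1}\\&=f_{\mathbb D'(\pi'_{B'})\mathbb B'}\;c'_{\rho_A\pi'_{B'}}\;\Lambda_{\pi_A,\rho_A}\;f_{\mathbb D(\pi_A)\mathbb A}^{-1}\\&=f_{\mathbb D'(\pi'_{B'})\mathbb B'}\;c'_{\rho_B\pi'_{B'}}\;\Lambda_{\pi_B,\rho_B}\;c_{\pi_A\pi_B}\;f_{\mathbb D(\pi_A)\mathbb A}^{-1}\\&=f_{\mathbb B\mathbb B'}\;f_{\mathbb D(\pi_B)\mathbb B}\;c_{\pi_A\pi_B}\;f_{\mathbb D(\pi_A)\mathbb A}^{-1}=f_{\mathbb B\mathbb B'}\,\theta_{\mathbb A\mathbb B}.\qquad\square\end{aligned}$$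

### 8.4. Proof of Theorem 5

**All composites agree.** Let $\zeta:L_{\mathbb B}\to L_{\mathbb C}$ be any composite of structural maps in $\mathcal W$ and inverses of such maps. Apply Proposition 15 to one factor at a time; for an inverse factor read the identity as $f_{\mathbb B\mathbb B'}^{-1}\theta_{\mathbb A\mathbb B'}=\theta_{\mathbb A\mathbb B}$. The result is $\zeta\,\theta_{\mathbb A\mathbb B}=\theta_{\mathbb A\mathbb C}$ for all $\mathbb A\in\mathcal W$. Take $\mathbb A=\mathbb B$ and use Lemma 14 to get $\zeta=\theta_{\mathbb B\mathbb C}$. So any two composites $L_{\mathbb B}\to L_{\mathbb C}$ are equal.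

**The family exists.** By (5), each $\theta_{\mathbb A\mathbb B}$ is such a composite. Since a composite of composites is a composite, $\theta_{\mathbb B\mathbb C}\theta_{\mathbb A\mathbb B}=\theta_{\mathbb A\mathbb C}$. If a morphism $\mathbb A\to\mathbb B$ exists, then $f_{\mathbb A\mathbb B}$ is such a composite, so $\theta_{\mathbb A\mathbb B}=f_{\mathbb A\mathbb B}$.

**The family is unique.** Let $(\theta'_{\mathbb A\mathbb B})$ be a family with the two stated properties. By the second property its values at pairs joined by a morphism are structural maps. In particular $\theta'_{\mathbb A\mathbb A}=f_{\mathbb A\mathbb A}=\mathrm{id}$, so the first property gives $\theta'_{\mathbb B\mathbb A}=(\theta'_{\mathbb A\mathbb B})^{-1}$, and the values in the opposite direction are the inverses of structural maps. By Theorem 4 every pair is joined by a zigzag of morphisms between nonempty tuples with the same thread sets, so the first property forces all the values. $\square$
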